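\title{Finite monoids with central idempotents form a local variety}

\begin{abstract}
A variety $\mathbf V$ of finite monoids is local if $\mathbf V*\mathbf D=\mathbf{LV}$, that is, if the semigroups generated by semidirect products of monoids in $\mathbf V$ by definite semigroups are exactly those whose local monoids lie in $\mathbf V$. We prove that the variety $\mathbf{ZE}$ of finite monoids with central idempotents is local. More generally, for every variety $\mathbf H$ of finite groups, the monoids in $\mathbf{ZE}$ whose subgroups lie in $\mathbf H$ form a local variety. The proof is self-contained. It reduces the problem to a statement on paths in a finite category, attaches an idempotent to every strongly connected set of edges, and shows that this idempotent can be moved across arbitrary arrows.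
\end{abstract}

\section{Introduction}\label{sec:intro}

All semigroups, monoids, groups and categories in this paper are finite, except for the free semigroup $A^+$, the free monoid $A^*$ and one auxiliary monoid in Section~\ref{sec:test}. A \emph{variety} of semigroups (of monoids, of groups) is a class closed under finite direct products, subsemigroups (submonoids, subgroups) and quotients. A semigroup $S$ \emph{divides} $T$ if $S$ is a quotient of a subsemigroup of $T$. Every element $s$ of a semigroup has exactly one idempotent power, written $s^\omega$.

A semigroup is \emph{definite} if it satisfies $yx^\omega=x^\omega$; the definite semigroups form a variety $\mathbf D$. Let a semigroup $D$ act on the left on a monoid $M$ by monoid endomorphisms, so that $d\circ(d'\circ m)=(dd')\circ m$, $d\circ(mm')=(d\circ m)(d\circ m')$ and $d\circ 1=1$. The \emph{semidirect product} $M\rtimes D$ is the set $M\times D$ with the multiplication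
\[
(m,d)(m',d')=\bigl(m\,(d\circ m'),\,dd'\bigr).
\]
For an idempotent $e$ of a semigroup $S$, the set $eSe$ is a monoid with identity $e$, the \emph{local monoid} of $S$ at $e$. A variety $\mathbf V$ of monoids gives rise to two varieties of semigroups:
\begin{itemize}
\item $\mathbf V*\mathbf D$ is generated by the products $M\rtimes D$ with $M\in\mathbf V$ and $D\in\mathbf D$;
\item $\mathbf{LV}$ consists of the semigroups all of whose local monoids lie in $\mathbf V$.
\end{itemize}
The variety $\mathbf V$ is \emph{local} if $\mathbf V*\mathbf D=\mathbf{LV}$.

The first class describes a way of computing. A definite semigroup $D$ has bounded memory: among the prefixes of a product of $|D|+1$ factors two coincide, so some prefix $\pi$ satisfies $\pi=\pi e$ with $e$ idempotent; then $\pi=e$ and $y\pi=\pi$ for all $y$, and the product is unchanged by multiplication on the left. In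
\[
(m_1,d_1)\cdots(m_j,d_j)=\bigl(m_1\,(d_1\circ m_2)\,(d_1d_2\circ m_3)\cdots,\ d_1\cdots d_j\bigr)
\]
each factor of the first coordinate therefore depends on a window of bounded length: one slides a window along the word and multiplies in $M$ what one sees. The second class is a condition on the multiplication table. The inclusion $\mathbf V*\mathbf D\subseteq\mathbf{LV}$ always holds (Proposition~\ref{prop:easy}), and locality says that this necessary condition is sufficient.

Monoids do not test the question: a monoid $S\in\mathbf{LV}$ equals $1S1$, so it lies in $\mathbf V$ and is the semidirect product of itself by the trivial semigroup. Semigroups without identity do. If $\mathbf V$ consists of the trivial monoid, then $\mathbf V*\mathbf D=\mathbf D$, while the semigroup $\{a,b\}$ with $xy=x$ has trivial local monoids and is not definite; so this $\mathbf V$ is not local.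

Let $\mathbf{ZE}$ be the variety of monoids whose idempotents are central, defined by $x^\omega y=yx^\omega$. It contains the variety $\mathbf G$ of groups, and $\mathbf{Com}\subseteq\mathbf{ZG}\subseteq\mathbf{ZE}$, where $\mathbf{Com}$ is the variety of commutative monoids and $\mathbf{ZG}$, defined by $x^{\omega+1}y=yx^{\omega+1}$, is the variety of monoids in which the elements of subgroups are central. It is known that $\mathbf{ZG}$ and $\mathbf G$ are local, that $\mathbf{Com}$ is not local, and that $\mathbf{ZE}=\mathbf G\vee\mathbf{Com}$ (Almeida). These facts point in both directions. The variety $\mathbf{ZE}$ is the join of a local and a nonlocal variety. On the other hand $\mathbf{ZG}$ contains $\mathbf{Com}$ and is local, so the failure for $\mathbf{Com}$ does not pass to every larger variety; Example~\ref{ex:com} exhibits an obstruction for $\mathbf{Com}$ that concerns the order of letters occurring few times, and monoids in $\mathbf{ZE}$ can record this order. The question whether $\mathbf{ZE}$ is local is posed by Amarilli and Paperman~\cite{AP}. The answer is yes.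

A \emph{subgroup} of a semigroup is a subsemigroup that is a group; its identity may be any idempotent. For a variety $\mathbf H$ of groups, let $\mathbf{ZE}_{\mathbf H}$ be the class of monoids in $\mathbf{ZE}$ all of whose subgroups lie in $\mathbf H$. It is a variety (Lemma~\ref{lem:variety}), and $\mathbf{ZE}_{\mathbf G}=\mathbf{ZE}$.

\begin{theorem}\label{thm:main}
For every variety $\mathbf H$ of finite groups, $\mathbf{ZE}_{\mathbf H}*\mathbf D=\mathbf{LZE}_{\mathbf H}$. In particular $\mathbf{ZE}*\mathbf D=\mathbf{LZE}$: the variety $\mathbf{ZE}$ is local. More precisely, every nonempty $S\in\mathbf{LZE}_{\mathbf H}$ divides a semidirect product $M\rtimes D$ with $M\in\mathbf{ZE}_{\mathbf H}$ and $D$ a finite semigroup satisfying $yx_1\cdots x_k=x_1\cdots x_k$, where $k=2|S|-1$.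
\end{theorem}

A subgroup of $S$ with identity $e$ lies in $eSe$. So the theorem says that $\mathbf{ZE}_{\mathbf H}*\mathbf D$ consists exactly of the semigroups in $\mathbf{LZE}$ all of whose subgroups are in $\mathbf H$. For $\mathbf H$ trivial it gives the locality of the variety of aperiodic monoids (monoids with only trivial subgroups) with central idempotents. The theorem does not extend to all joins $\mathbf H\vee\mathbf{Com}$: for the variety $\mathbf{Ab}$ of abelian groups this join is $\mathbf{Com}$, which is not local, whereas $\mathbf{ZE}_{\mathbf{Ab}}$ is local.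

The proof uses none of the known results quoted above. Its core is Theorem~\ref{thm:cat}, on paths in a category whose local monoids lie in $\mathbf{ZE}_{\mathbf H}$. Section~\ref{sec:cat} states it and works out the smallest cases. Section~\ref{sec:test} builds the monoids that serve as invariants of paths, Section~\ref{sec:strong} studies the idempotents and groups carried by strongly connected sets of edges, Section~\ref{sec:proofcat} proves Theorem~\ref{thm:cat}, and Section~\ref{sec:semigroups} deduces Theorem~\ref{thm:main} by sliding a window of length $k$ along words.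

\section{Finite monoids and the inclusion $\mathbf V*\mathbf D\subseteq\mathbf{LV}$}\label{sec:prelim}

If $s^j$ is idempotent, then $s^{ij}=s^j$ for all $i\ge1$. Hence for finitely many semigroups there is one integer $\omega\ge1$ such that $s^\omega$ is the idempotent power of each of their elements $s$. We always read $\omega$ as such an integer, so that $s^{\omega-1}$ has a meaning in a monoid. We write $|X|$ for the cardinality of a set $X$.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] In a finite monoid, $ab=1$ implies $ba=1$, and the only invertible idempotent is $1$.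
\item[(b)] Let $\varphi:S\to T$ be a surjective homomorphism of finite semigroups. Every idempotent of $T$ is the image of an idempotent of $S$, and every subgroup of $T$ is the image of a subgroup of $S$.
\item[(c)] Let $\mathbf V$ be a variety of monoids and $M\in\mathbf V$. Every subsemigroup $T$ of $M$ that has an identity element $f$ lies in $\mathbf V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $ab=1$, the map $x\mapsto xa$ is injective, hence surjective, so $b'a=1$ for some $b'$, and $b'=b'ab=b$. If $e^2=e$ is invertible, multiply by $e^{-1}$.

(b) If $\varphi(s)$ is idempotent, then $\varphi(s^\omega)=\varphi(s)$. Let $\Gamma\subseteq T$ be a subgroup and $U=\varphi^{-1}(\Gamma)$. Choose an idempotent $e\in U$ with $|eUe|$ minimal. For $t\in eUe$ the idempotent $f=t^\omega$ lies in $eUe$, so $fUf\subseteq eUe$, and equality holds by minimality. From $f\in eUe$ and $e\in fUf$ we get $f=fe=e$. Thus $t^\omega=e$ for all $t\in eUe$, and $eUe$ is a group. Since $\varphi(e)$ is the identity of $\Gamma$, we have $\varphi(eUe)=\Gamma$.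

(c) The map $t\mapsto ft$ from the submonoid $T\cup\{1\}$ of $M$ onto $T$ fixes $T$ and sends $1$ to $f$, so it is a surjective monoid homomorphism.
\end{proof}

\begin{lemma}\label{lem:variety}
The class $\mathbf{ZE}_{\mathbf H}$ is a variety of monoids. It contains the monoid $(2^\Sigma,\cup)$ of subsets of any finite set $\Sigma$.
\end{lemma}

\begin{proof}
Idempotents and subgroups of a submonoid are idempotents and subgroups of the whole monoid. An idempotent of $M\times M'$ is a pair of idempotents, and a subgroup of $M\times M'$ embeds in the product of its two projections, which are subgroups. In a quotient, idempotents are images of central elements and subgroups are quotients of groups in $\mathbf H$, by Lemma~\ref{lem:facts}(b). The monoid $(2^\Sigma,\cup)$ is commutative, and all its elements are idempotent, so its subgroups are trivial.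
\end{proof}

If $e$ is a central idempotent of a monoid $P$, then $eP$ is a monoid with identity $e$ and $m\mapsto em$ is a homomorphism $P\to eP$. Passing to $eP$ turns the factors of $e$ into invertible elements; this is the content of the next lemma.

\begin{lemma}\label{lem:omega}
Every monoid $P\in\mathbf{ZE}$ satisfies $(ab)^\omega=a^\omega b^\omega=(ba)^\omega$.
\end{lemma}

\begin{proof}
Let $e=(ab)^\omega$ and $f=a^\omega b^\omega$; both are central idempotents. In $eP$ we have $ea\cdot eb(ab)^{\omega-1}=e$ and $e(ab)^{\omega-1}a\cdot eb=e$, so $ea$ and $eb$ are invertible by Lemma~\ref{lem:facts}(a). Their powers $ea^\omega$ and $eb^\omega$ are invertible idempotents of $eP$, hence equal to $e$, and $ef=e$. In $fP$ we have $(fa)^\omega=fa^\omega=f$ and $(fb)^\omega=f$, so $fa$, $fb$ and their product $fab$ are invertible. Then $(fab)^\omega=fe$ is an invertible idempotent of $fP$, so $fe=f$. Hence $e=f$. Exchanging $a$ and $b$ gives $(ba)^\omega=b^\omega a^\omega=f$.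
\end{proof}

\begin{proposition}\label{prop:easy}
For every variety $\mathbf V$ of monoids, $\mathbf V*\mathbf D\subseteq\mathbf{LV}$.
\end{proposition}

\begin{proof}
The class $\mathbf{LV}$ is a variety of semigroups. Indeed, a local monoid of $S\times S'$ is a product $eSe\times e'S'e'$; a local monoid $eTe$ of a subsemigroup $T\subseteq S$ is a submonoid of $eSe$; and if $\varphi:S\to T$ is onto, every local monoid of $T$ is $\varphi(eSe)$ for an idempotent $e\in S$, by Lemma~\ref{lem:facts}(b). So it suffices to treat $T=M\rtimes D$ with $M\in\mathbf V$ and $D\in\mathbf D$.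

Let $e=(m,d)\in T$ be idempotent. Then $d$ is idempotent, so $td=d$ for all $t\in D$, and every element of $eTe$ has the form $(x,d)$. The map $\psi:eTe\to M$, $(x,d)\mapsto d\circ x$, is a semigroup homomorphism, because $(x,d)(y,d)=(x(d\circ y),d)$ and $d\circ(x(d\circ y))=(d\circ x)(d\circ y)$. It is injective, because $(x,d)=e(x,d)$ gives $x=m(d\circ x)$. So $eTe$ is isomorphic to a subsemigroup of $M$ with an identity element, and $eTe\in\mathbf V$ by Lemma~\ref{lem:facts}(c).
\end{proof}

\section{Paths in a category}\label{sec:cat}

The local monoids of a semigroup $S$ are linked by the sets $eSf$, and $eSf\cdot fSg\subseteq eSg$. This is the structure of a category, in which the hypothesis $S\in\mathbf{LZE}_{\mathbf H}$ speaks only of arrows from an object to itself.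

A finite \emph{category} $C$ has a finite set of objects, a finite set $C(p,q)$ of arrows for all objects $p,q$, an associative composition $C(p,q)\times C(q,r)\to C(p,r)$ written from left to right, and identities $1_p\in C(p,p)$. The monoids $C(p,p)$ are its \emph{local monoids}. A \emph{set of edges over $C$} is a finite set $A$ in which every element $x$ has a source object $p$, a target object $q$ and a value $[x]\in C(p,q)$; we write $x:p\to q$. A \emph{path} $u:p\to q$ is a word $x_1\cdots x_m\in A^*$ with objects $p=p_0,p_1,\dots,p_m=q$, its \emph{vertices}, such that $x_t:p_{t-1}\to p_t$. Its \emph{value} is $[u]=[x_1]\cdots[x_m]\in C(p,q)$; the empty path at $p$ has value $1_p$. A path is \emph{closed} if $p=q$, and two paths are \emph{coterminal} if they have the same source and the same target.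

\begin{theorem}\label{thm:cat}
Let $C$ be a finite category whose local monoids lie in $\mathbf{ZE}_{\mathbf H}$, and let $A$ be a finite set of edges over $C$. Then there are a monoid $M\in\mathbf{ZE}_{\mathbf H}$ and a homomorphism $\mu:A^*\to M$ such that any two coterminal paths $u,v$ with $\mu(u)=\mu(v)$ have the same value in $C$.
\end{theorem}

The monoid $M$ ignores sources and targets, so every identity of $\mathbf{ZE}_{\mathbf H}$ between two coterminal paths must hold in $C$, although the hypothesis concerns closed paths only. For commutative monoids this fails.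

\begin{example}\label{ex:com}
Take two objects $p,q$ and edges $x,z:p\to q$ and $y:q\to p$. Let the arrows of $C$ be the paths, where all coterminal paths that contain $y$ at least twice are identified to an arrow $0$. Since $y$ alternates with the other edges, $C$ is finite. We have $C(p,p)=\{1_p,xy,zy,0\}$ and $C(q,q)=\{1_q,yx,yz,0\}$, and in both monoids the product of two nonidentity elements is $0$; so both are commutative. The coterminal paths $xyz$ and $zyx$ have different values, and every homomorphism to a commutative monoid identifies them. Thus Theorem~\ref{thm:cat} is false with $\mathbf{Com}$ in place of $\mathbf{ZE}_{\mathbf H}$. Even when the local monoids are commutative, $M$ has to remember the order of the edges that occur few times.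
\end{example}

For $\mathbf{ZE}$ the smallest identity of this kind involves arrows $x,a:p\to q$ and $y:q\to p$. In a monoid with central idempotents, $(xy)^\omega a=a(xy)^\omega=a(yx)^\omega$ by Lemma~\ref{lem:omega}, so Theorem~\ref{thm:cat} forces $(xy)^\omega a=a(yx)^\omega$ in $C$. The arrow $a$ lies in no local monoid, so centrality does not apply to it. It does apply to $ay$ and $ya$, and the idempotents themselves supply the factor $y$. From now on $\omega$ is chosen for all local monoids of $C$.

\begin{lemma}\label{lem:two}
Let $C$ be a finite category whose local monoids lie in $\mathbf{ZE}$. For all arrows $x,a\in C(p,q)$ and $y\in C(q,p)$ we have $(xy)^\omega a=a(yx)^\omega$.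
\end{lemma}

\begin{proof}
Let $e=(xy)^\omega$, $f=(yx)^\omega$ and $\bar x=(xy)^{\omega-1}x=x(yx)^{\omega-1}$. Then $e=\bar xy$, $f=y\bar x$, $fy=ye$ and $e\bar x=\bar xf$. Since $e$ commutes with $ay\in C(p,p)$,
\[
af=af\,y\bar x=(ay)\,e\,\bar x=e\,(ay)\,\bar x=eaf .
\]
Since $f$ commutes with $ya\in C(q,q)$,
\[
ea=e\,\bar xy\,a=\bar x\,f\,(ya)=\bar x\,(ya)\,f=eaf.\qedhere
\]
\end{proof}

\begin{example}\label{ex:small}
Add a loop $z\in C(q,q)$ and compare $(xy)^\omega a\,z^\omega$ with $a\,(zyx)^\omega$. In both products $a$ occurs once and $x,y,z$ occur many times, but in different places and in different orders. Lemma~\ref{lem:two} moves the first idempotent across $a$, and Lemma~\ref{lem:omega}, applied to $z$ and $yx$ in $C(q,q)$, merges it with the second: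
\[
(xy)^\omega a\,z^\omega=a\,(yx)^\omega z^\omega=a\,(zyx)^\omega .
\]
These two moves, transport and merging, drive the whole proof. Only idempotents move: $(xy)^{\omega+1}a=a(yx)^{\omega+1}$ fails when $C$ is a nonabelian group seen as a category with one object, $y=1$ and $xa\neq ax$. So between two consecutive rare edges, $M$ has to remember a group element.
\end{example}

\section{Monoids that record rare letters}\label{sec:test}

Examples~\ref{ex:com} and~\ref{ex:small} say what $\mu(u)$ should contain: the set of letters that occur often, the sequence of the other letters, and the image in a group of each block between them. We show that these data define a monoid in $\mathbf{ZE}_{\mathbf H}$.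

Fix a finite alphabet $A$, a group $F\in\mathbf H$ and a homomorphism $\iota:A^*\to F$. Let $B\subseteq A$. Every $u\in A^*$ has a unique \emph{$B$-factorization} $u=w_0a_1w_1\cdots a_rw_r$ with $a_j\in A\setminus B$ and \emph{blocks} $w_j\in B^*$, which may be empty. The \emph{$B$-skeleton} of $u$ is the sequence
\[
\sigma_B(u)=\bigl(\iota(w_0),a_1,\iota(w_1),\dots,a_r,\iota(w_r)\bigr).
\]
Sequences $(g_0,a_1,g_1,\dots,a_r,g_r)$ with $g_j\in F$ and $a_j\in A\setminus B$ form a monoid: concatenate, and multiply the last group entry of the first sequence with the first group entry of the second. The identity is $(1)$, and $\sigma_B$ is a homomorphism. If $B\subseteq B'$, then $\sigma_B(u)$ determines $\sigma_{B'}(u)$: replace every $a_j\in B'$ by $\iota(a_j)$ and multiply consecutive group entries.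

For $n\ge1$, let $\mathrm{Fr}_n(u)$ be the set of letters that occur at least $n$ times in $u$; they are \emph{frequent} in $u$, and the other letters are \emph{rare}. Define
\[
u\sim_n v\iff \mathrm{Fr}_n(u)=\mathrm{Fr}_n(v)=:B\ \text{ and }\ \sigma_B(u)=\sigma_B(v).
\]

\begin{lemma}\label{lem:test}
\begin{enumerate}
\item[(a)] If $u\sim_nv$, then every letter outside $\mathrm{Fr}_n(u)$ occurs equally often in $u$ and in $v$, and $\sigma_{B'}(u)=\sigma_{B'}(v)$ for all $B'\supseteq\mathrm{Fr}_n(u)$. In particular $u$ and $v$ contain the same letters, and $\iota(u)=\iota(v)$.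
\item[(b)] The relation $\sim_n$ is a congruence of finite index, and $Q_n=A^*/{\sim_n}$ lies in $\mathbf{ZE}_{\mathbf H}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The skeleton lists all occurrences of rare letters and determines the skeletons for larger sets. Frequent letters occur in both words since $n\ge1$, and $\sigma_A(u)=(\iota(u))$.

(b) \emph{Congruence.} Let $u\sim_nv$ and $s,t\in A^*$. By (a), a letter is either frequent in both $u$ and $v$ or occurs equally often in both. So $\mathrm{Fr}_n(sut)=\mathrm{Fr}_n(svt)=:B'$, and $B'\supseteq\mathrm{Fr}_n(u)$. By (a) again, $\sigma_{B'}(sut)=\sigma_{B'}(s)\sigma_{B'}(u)\sigma_{B'}(t)=\sigma_{B'}(svt)$.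

\emph{Finite index.} A word has at most $(n-1)|A|$ occurrences of rare letters, and $F$ is finite.

\emph{Idempotents are central.} Let $z\sim_nz^2$. Then $z\sim_nz^n$, so we may assume that every letter of $z$ is frequent in $z$. By (a), $\iota(z)=\iota(z)^2$, so $\iota(z)=1$. For $y\in A^*$ the set $B=\mathrm{Fr}_n(zy)=\mathrm{Fr}_n(yz)$ contains all letters of $z$, so $\sigma_B(z)=(\iota(z))=(1)$ and $\sigma_B(zy)=\sigma_B(y)=\sigma_B(yz)$. Hence $zy\sim_nyz$.

\emph{Subgroups.} By (a), an element $g\in Q_n$ has a well-defined set of letters $\mathrm{alph}(g)$, with $\mathrm{alph}(gh)=\mathrm{alph}(g)\cup\mathrm{alph}(h)$, and $\iota$ induces a homomorphism $Q_n\to F$. Let $\Gamma\subseteq Q_n$ be a subgroup with identity $e$. For $g\in\Gamma$,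
\[
\mathrm{alph}(g)\subseteq\mathrm{alph}(gg^{-1})=\mathrm{alph}(e)\subseteq\mathrm{alph}(eg)=\mathrm{alph}(g),
\]
so all elements of $\Gamma$ have the same set of letters $B$. Since $g=g^{n|\Gamma|+1}$, the element $g$ is the class of a word $w$ with $\mathrm{Fr}_n(w)=B$ and $\sigma_B(w)=(\iota(g))$. So $g$ is determined by $\iota(g)$, and $\Gamma$ is isomorphic to a subgroup of $F\in\mathbf H$.
\end{proof}

\begin{example}\label{ex:Q2}
Let $A=\{a,b\}$ and $n=2$. If $F$ is trivial, $Q_2$ has ten elements, represented by $1,a,b,ab,ba$ (no frequent letter), $a^2,a^2b$, then $b^2,b^2a$, and $a^2b^2$. It is not commutative, since $ab\not\sim_2ba$. If $F=\{1,g\}$ has order two and $\iota(a)=g$, the classes of $a^2$ and $a^3$ form a subgroup, while $a^3b$ and $ba^3$ have the different skeletons $(g,b,1)$ and $(1,b,g)$. In this case $Q_2\notin\mathbf{ZG}$.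
\end{example}

\section{Strongly connected sets of edges}\label{sec:strong}

In this section and the next, $C$ and $A$ are as in Theorem~\ref{thm:cat}. In Example~\ref{ex:small} the frequent edges form a strongly connected graph and both sides carry the same idempotent. We attach such idempotents to every strongly connected set of edges, and we show that paths in the set become invertible after multiplication by them. This yields the group $F$ and the map $\iota$.

For $K\subseteq A$ let $V(K)$ be the set of sources and targets of edges in $K$. A \emph{path in $K$} is a path with all edges in $K$, or an empty path at a vertex in $V(K)$. A nonempty set $K$ is \emph{strong} if for all $p,q\in V(K)$ there is a path $p\to q$ in $K$. The set of edges of a nonempty closed path is strong. Conversely, let $K$ be strong and $p\in V(K)$. Going from $p$ to each edge in turn, through it and back to $p$, we obtain a closed path at $p$ in $K$ that uses every edge of $K$; we call such a path a \emph{tour} of $K$ at $p$.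

\begin{lemma}\label{lem:strong}
Let $K$ be strong. There are idempotents $e_p=e_p^K\in C(p,p)$, for $p\in V(K)$, with the following properties.
\begin{enumerate}
\item[(a)] $e_p=[s]^\omega$ for every tour $s$ of $K$ at $p$.
\item[(b)] \emph{(Transport.)} $e_p\beta=\beta e_q$ for all $p,q\in V(K)$ and every arrow $\beta\in C(p,q)$.
\item[(c)] For every path $w:p\to q$ in $K$ there is a path $w':q\to p$ in $K$ with $e_p[ww']=e_p$ and $e_q[w'w]=e_q$.
\item[(d)] The set $\{e_p[t]: t\text{ a closed path at }p\text{ in }K\}$ is a group with identity $e_p$.
\end{enumerate}
\end{lemma}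

In (b) the arrow $\beta$ is arbitrary; it need not be the value of a path in $K$. A definition through (a) requires independence of the tour, which is not visible at first. We therefore build the idempotents from the cyclic shifts of one tour, prove (b)--(d), and obtain (a) last.

\begin{proof}
Fix a tour $s=x_1\cdots x_m$ with vertices $p_0,\dots,p_m=p_0$; every vertex in $V(K)$ is some $p_i$. Let $s_i=x_{i+1}\cdots x_mx_1\cdots x_i$ and $g_i=[s_i]^\omega\in C(p_i,p_i)$ for $0\le i\le m$. For $i\le j$ we have $s_i=\alpha\gamma$ and $s_j=\gamma\alpha$ with $\alpha=x_{i+1}\cdots x_j:p_i\to p_j$ and $\gamma=x_{j+1}\cdots x_mx_1\cdots x_i:p_j\to p_i$. Lemma~\ref{lem:two}, applied to $[\alpha],[\gamma]$ and to $[\gamma],[\alpha]$, gives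
\[
g_i\beta=\beta g_j\qquad\text{for all }i,j\text{ and all }\beta\in C(p_i,p_j).
\]
If $p_i=p_j$, the choice $\beta=1_{p_i}$ gives $g_i=g_j$. So we may define $e_p=g_i$ for $p=p_i$, and (b) holds.

(c) An edge $x:p\to q$ of $K$ is $x_i$ for some $i$, and $s_{i-1}=xy$, $s_i=yx$ for a path $y$ in $K$. With $x'=y(xy)^{\omega-1}$ we have $[xx']=[xy]^\omega=e_p$ and $[x'x]=[yx]^\omega=e_q$. For the empty path take $w'$ empty. If $w:p\to q$ has the path $w'$ and $x:q\to r$ is an edge of $K$, put $(wx)'=x'w'$. By (b),
\[
e_p[wxx'w']=e_p[w]\,e_q\,[w']=e_p[ww']=e_p,\qquad
e_r[x'w'wx]=[x']\,e_q[w'w]\,[x]=[x']\,e_q\,[x]=e_r[x'x]=e_r .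
\]

(d) Since $e_p$ is a central idempotent of $C(p,p)$, we have $e_p[t]\cdot e_p[\tilde t]=e_p[t\tilde t]$. So the set is a monoid with identity $e_p$, and $e_p[t']$ is an inverse of $e_p[t]$ by (c).

(a) Let $t$ be a closed path at $p$ in $K$. Then $e_p[t]^\omega=(e_p[t])^\omega$ is an idempotent of the group in (d), so $e_p[t]^\omega=e_p$. Suppose that $t$ is a tour, and let $p=p_i$. The construction with $t$ in place of $s$ has the idempotent $[t]^\omega$ at $p$, and the last equation, for this construction and the closed path $s_i$, reads $[t]^\omega e_p=[t]^\omega$. The two idempotents commute, so $[t]^\omega=e_p$.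
\end{proof}

Transport uses that $p$ and $q$ lie on a common cycle of $K$. There is no such relation between loops at $p$ and at $q$ joined only by an arrow $p\to q$, and none is needed, since a monoid in $\mathbf{ZE}$ can tell two different frequent loops apart.

\begin{lemma}[Merging]\label{lem:merge}
If $K_1,K_2$ are strong and $p\in V(K_1)\cap V(K_2)$, then $K_1\cup K_2$ is strong and $e_p^{K_1}e_p^{K_2}=e_p^{K_1\cup K_2}$.
\end{lemma}

\begin{proof}
Let $s_i$ be a tour of $K_i$ at $p$. The closed path $s_1s_2$ has edge set $K_1\cup K_2$, so this set is strong and $s_1s_2$ is a tour of it. By Lemma~\ref{lem:omega}, $[s_1]^\omega[s_2]^\omega=[s_1s_2]^\omega$.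
\end{proof}

The groups in Lemma~\ref{lem:strong}(d) see closed paths only, while $\iota$ must be defined on single edges. We close up each edge through a base vertex. This is the only place where the hypothesis on subgroups of the local monoids is used.

\begin{lemma}\label{lem:group}
For every strong set $K$ there are a group $\Gamma_K\in\mathbf H$ and a homomorphism $\iota_K:K^*\to\Gamma_K$ such that, for paths $w,\tilde w:p\to q$ in $K$, the equality $\iota_K(w)=\iota_K(\tilde w)$ implies $e_p^K[w]=e_p^K[\tilde w]$.
\end{lemma}

\begin{proof}
Fix $b\in V(K)$ and let $\Gamma_K$ be the group of Lemma~\ref{lem:strong}(d) at $b$. It is a subgroup of $C(b,b)$, so $\Gamma_K\in\mathbf H$. For each $p\in V(K)$ fix a path $\tau_p:b\to p$ in $K$ and a path $\tau_p':p\to b$ as in Lemma~\ref{lem:strong}(c), so that $e_b[\tau_p\tau_p']=e_b$ and $e_p[\tau_p'\tau_p]=e_p$. Define $\iota_K$ on an edge $x:p\to q$ of $K$ by $\iota_K(x)=e_b[\tau_px\tau_q']$. We claim that $\iota_K(w)=e_b[\tau_pw\tau_q']$ for every path $w:p\to q$ in $K$. For the empty path at $p$ both sides equal $e_b$. If the claim holds for $w$ and $x:q\to r$ is an edge of $K$, then by transport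
\[
\iota_K(wx)=e_b[\tau_pw\tau_q'\tau_qx\tau_r']=[\tau_pw]\,e_q[\tau_q'\tau_q]\,[x\tau_r']=[\tau_pw]\,e_q\,[x\tau_r']=e_b[\tau_pwx\tau_r'] .
\]
Conversely, $e_p[w]$ is recovered from $\iota_K(w)$, $p$ and $q$:
\[
[\tau_p']\,\iota_K(w)\,[\tau_q]=e_p[\tau_p'\tau_p]\,[w]\,[\tau_q'\tau_q]=e_p[w]\,[\tau_q'\tau_q]=[w]\,e_q[\tau_q'\tau_q]=[w]e_q=e_p[w].\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:cat}}\label{sec:proofcat}

By Lemma~\ref{lem:group}, a block of frequent edges may be replaced by another block with the same group element once the right idempotent stands in front of it. We must show that such idempotents can be written in front of all blocks of a path without changing its value. A pigeonhole argument allows us to write one idempotent for each frequent edge, at one place; transport and merging do the rest.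

\subsection*{Decorated paths}

Let $u=x_1\cdots x_m$ be a path with vertices $p_0,\dots,p_m$. A \emph{decoration} of $u$ assigns to each position $t\in\{0,\dots,m\}$ a finite, possibly empty, sequence of strong sets $L$ with $p_t\in V(L)$. Let $E_t\in C(p_t,p_t)$ be the product of the idempotents $e^L_{p_t}$ along this sequence. The \emph{value} of the decoration is $E_0[x_1]E_1\cdots[x_m]E_m$, and its \emph{support} is the set of strong sets that appear in it.

\begin{lemma}\label{lem:deco}
\begin{enumerate}
\item[(a)] The value of a decoration of $u$ depends only on its support $\mathcal L$; denote it by $[u;\mathcal L]$.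
\item[(b)] If $L_1\ne L_2$ belong to $\mathcal L$ and some vertex of $u$ lies in $V(L_1)\cap V(L_2)$, then $[u;\mathcal L]=[u;\mathcal L']$ for $\mathcal L'=(\mathcal L\setminus\{L_1,L_2\})\cup\{L_1\cup L_2\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The value is a product of arrows. Consider a factor $e_p^L$ and another place in the product, at an object $q\in V(L)$, and let $\beta$ be the product of all factors between them. Transport gives $e_p^L\beta=\beta e_q^L$ if the place is to the right and $\beta e_p^L=e_q^L\beta$ if it is to the left; so the factor can be moved there. Move all occurrences of each $L\in\mathcal L$ to the first position whose vertex lies in $V(L)$, sort the sets at each position in an order fixed in advance, and replace repeated idempotents by a single copy. The resulting decoration has the same value and depends only on $u$ and $\mathcal L$.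

(b) Compute $[u;\mathcal L]$ with a decoration in which $L_1$ and $L_2$ appear once each, next to each other, at a position with vertex in $V(L_1)\cap V(L_2)$. Replacing them by $L_1\cup L_2$ keeps the value, by Lemma~\ref{lem:merge}, and changes the support to $\mathcal L'$.
\end{proof}

\subsection*{A normal form}

Let $c$ be the largest cardinality of a local monoid of $C$. For $B\subseteq A$, call two edges of $B$ equivalent if they are joined by a chain of edges of $B$ in which consecutive edges have a common endpoint. The classes are the \emph{components} of $B$. Distinct components have disjoint vertex sets, and a path in $B$ that starts in $V(L)$, for a component $L$, is a path in $L$.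

\begin{proposition}\label{prop:normal}
Let $u$ be a path with $B$-factorization $u=w_0a_1w_1\cdots a_rw_r$, and let $q_j$ be the source of $w_j$. Suppose that every edge of $B$ occurs at least $c+1$ times in some block. Then the components of $B$ are strong, and
\[
[u]=\varepsilon_{q_0}[w_0]\,[a_1]\,\varepsilon_{q_1}[w_1]\cdots[a_r]\,\varepsilon_{q_r}[w_r],
\]
where $\varepsilon_q=e_q^L$ if $q\in V(L)$ for a component $L$ of $B$, and $\varepsilon_q=1_q$ if $q\notin V(B)$.
\end{proposition}

\begin{proof}
Write $u=x_1\cdots x_m$ with vertices $p_0,\dots,p_m$, and let $\rho_t=[x_1\cdots x_t]$.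

\emph{One idempotent for each edge.} Let $x\in B$ have source $p$. Some block contains $x$ at least $c+1$ times. Cutting before these occurrences, we find in it a factor $y_1\cdots y_c$ in which each $y_l$ is a closed path at $p$ that begins with $x$. Two of the $c+1$ elements $[y_1\cdots y_l]\in C(p,p)$, $0\le l\le c$, coincide, say for $l<l'$. Let $s=y_{l+1}\cdots y_{l'}$, let $K_x$ be its set of edges, and let $t_x$ be the position of $u$ at which this factor $s$ begins. Then $x\in K_x\subseteq B$, the set $K_x$ is strong, and $s$ is a tour of $K_x$ at $p$. Multiplying $[y_1\cdots y_l]\,[s]=[y_1\cdots y_l]$ on the left by the value of the part of $u$ before $y_1$, we get $\rho_{t_x}[s]=\rho_{t_x}$, hence $\rho_{t_x}e_p^{K_x}=\rho_{t_x}[s]^\omega=\rho_{t_x}$.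

Decorate $u$ by placing $K_x$ at position $t_x$ for each $x\in B$. Then $\rho_tE_t=\rho_t$ for all $t$, so $E_0[x_1]E_1\cdots[x_t]E_t=\rho_t$ by induction on $t$. Thus $[u]=[u;\mathcal L]$ for $\mathcal L=\{K_x:x\in B\}$.

\emph{Merging.} The members of $\mathcal L$ are strong and their union is $B$. Every vertex in $V(B)$ is a vertex of $u$, because every edge of $B$ occurs in $u$. As long as two distinct members share a vertex, merge them by Lemma~\ref{lem:deco}(b); this keeps the value and the union, and lowers the number of members. We end with $[u]=[u;\mathcal L_B]$, where $\mathcal L_B$ consists of strong sets with union $B$ and pairwise disjoint vertex sets. Any two edges of a strong set lie on a tour, so they are equivalent; and a chain of edges cannot pass from one member of $\mathcal L_B$ to another. Hence $\mathcal L_B$ is the set of components of $B$.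

\emph{Transport to the blocks.} The right side of the stated formula is the value of the decoration that places at the beginning of $w_j$ the component $L$ with $q_j\in V(L)$, if there is one. Every component $L$ appears: an edge of $L$ occurs in some block $w_j$, all edges of this block lie in $L$, and so $q_j\in V(L)$. The support is therefore $\mathcal L_B$, and the value is $[u;\mathcal L_B]=[u]$ by Lemma~\ref{lem:deco}(a).
\end{proof}

\subsection*{Choice of the threshold}

The set $B=\mathrm{Fr}_n(u)$ need not satisfy the hypothesis of Proposition~\ref{prop:normal}, however large $n$ is. For edges $x:p\to q$ and $a:q\to p$ with $p\ne q$ and $u=(xa)^{n-1}x$, we have $B=\{x\}$, every block is the single edge $x$, and $B$ is not strong. The edges of $B$ have to be much more frequent than the others. So we let the threshold depend on $u$ and look for a wide gap in the numbers of occurrences.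

\begin{proof}[Proof of Theorem~\ref{thm:cat}]
Let $N=|A|$, $n_0=1$ and $n_{i+1}=(c+1)(Nn_i+1)$. Let $F=\prod_K\Gamma_K\in\mathbf H$, the product over all strong sets $K\subseteq A$, and let $\iota:A^*\to F$ be the homomorphism whose $K$-component is $\iota_K$ on edges of $K$ and $1$ on the other edges. Let $n=n_{N+1}$, let $M=Q_n$ be built from this $\iota$, and let $\mu:A^*\to M$ be the quotient map. By Lemma~\ref{lem:test}(b), $M\in\mathbf{ZE}_{\mathbf H}$.

Let $u,v$ be coterminal paths with $u\sim_nv$. The $N$ edges of $A$ have at most $N$ different numbers of occurrences in $u$, so one of the $N+1$ disjoint intervals $[n_i,n_{i+1})$, $0\le i\le N$, contains none of these numbers. Fix such an $i$ and let $B=\mathrm{Fr}_{n_{i+1}}(u)$. The edges of $B$ occur at least $n_{i+1}$ times in $u$, and the other edges fewer than $n_i$ times. The same holds in $v$: by Lemma~\ref{lem:test}(a), each edge occurs equally often in $u$ and $v$ or at least $n\ge n_{i+1}$ times in both. Since $B\supseteq\mathrm{Fr}_n(u)$, the same lemma gives $\sigma_B(u)=\sigma_B(v)$, that is,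
\[
u=w_0a_1w_1\cdots a_rw_r,\qquad v=\tilde w_0a_1\tilde w_1\cdots a_r\tilde w_r,\qquad \iota(w_j)=\iota(\tilde w_j)\quad(0\le j\le r),
\]
with $a_j\notin B$, $w_j,\tilde w_j\in B^*$ and $r\le Nn_i$. The paths $w_j$ and $\tilde w_j$ are coterminal: both start at the target of $a_j$ (at the source of $u$ and $v$ if $j=0$) and end at the source of $a_{j+1}$ (at the target of $u$ and $v$ if $j=r$). Let $q_j$ be their common source.

An edge of $B$ occurs in $u$ at least $n_{i+1}>c(r+1)$ times and there are $r+1$ blocks, so it occurs at least $c+1$ times in some block; the same count applies to $v$. Proposition~\ref{prop:normal} applies to both paths, with the same arrows $\varepsilon_{q_j}$, which depend only on $B$ and $q_j$. It remains to see that $\varepsilon_{q_j}[w_j]=\varepsilon_{q_j}[\tilde w_j]$ for all $j$. If $q_j\notin V(B)$, both blocks are empty. Otherwise $q_j\in V(L)$ for a component $L$ of $B$, which is strong, and both blocks are paths in $L$. The $L$-component of $\iota(w_j)=\iota(\tilde w_j)$ reads $\iota_L(w_j)=\iota_L(\tilde w_j)$, and Lemma~\ref{lem:group} gives $e^L_{q_j}[w_j]=e^L_{q_j}[\tilde w_j]$. Hence $[u]=[v]$.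
\end{proof}

\section{From categories to semigroups}\label{sec:semigroups}

Let $S\in\mathbf{LZE}_{\mathbf H}$ be nonempty, $\ell=|S|$ and $k=2\ell-1$. Let $A=S$, seen as an alphabet, and let $[\,\cdot\,]:A^+\to S$ be the evaluation map. To apply Theorem~\ref{thm:cat} we must write the value of a word as a product of elements of sets $eSf$, so we must cut the word at places where an idempotent can be inserted. The cuts and the idempotents have to be chosen from a window of bounded length, because this is all that a definite semigroup sees.

\subsection*{Cuts}

Call a word $w\in A^\ell$ \emph{good} if $[w]e=[w]$ for some idempotent $e\in S$, and fix such an $e=e_w$ for each good $w$. A window of length $k=2\ell-1$ has $\ell$ factors of length $\ell$, and one of them is good.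

\begin{lemma}\label{lem:cut}
For every $b_1\cdots b_k\in A^k$ there is an index $i$ with $\ell\le i\le k$ such that $b_{i-\ell+1}\cdots b_i$ is good.
\end{lemma}

\begin{proof}
Append an arbitrary letter $b_{2\ell}$. Two of the $\ell+1$ elements $[b_\ell\cdots b_i]$, $\ell\le i\le2\ell$, coincide, say for $i<j$. Then $[b_\ell\cdots b_i]e=[b_\ell\cdots b_i]$ for $e=[b_{i+1}\cdots b_j]^\omega$. Since $\ell\le i\le2\ell-1$, we have $1\le i-\ell+1\le\ell$, so $b_\ell\cdots b_i$ is a suffix of $b_{i-\ell+1}\cdots b_i$, and this word is good.
\end{proof}

For $z\in A^k$ let $\kappa(z)$ be the least such index and $e(z)=e_w$, where $w$ is the good factor of $z$ that ends at $\kappa(z)$.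

\subsection*{The category of windows}

Let $C$ have object set $A^k$ and arrows $C(z,z')=e(z)Se(z')$, composed by the multiplication of $S$, with identities $e(z)$. Its local monoids $e(z)Se(z)$ lie in $\mathbf{ZE}_{\mathbf H}$; this is the only use of the hypothesis on $S$. As edges take the words $b=b_1\cdots b_{k+1}\in A^{k+1}$, with source $z=b_1\cdots b_k$ and target $z'=b_2\cdots b_{k+1}$. Let $i=\kappa(z)$ and $j=1+\kappa(z')$. These are the least indices in $[\ell,k]$ and in $[\ell+1,k+1]$, respectively, at which a good factor of $b$ ends. If $i=\ell$, then $i<j$. If $i>\ell$, then $i=j$, the two good factors are the same, and $e(z)=e(z')$. Define the value of $b$ in $C(z,z')$ as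
\[
[b]_C=e(z)\,[b_{i+1}\cdots b_j]\,e(z')\quad\text{if }i<j,\qquad [b]_C=e(z)\quad\text{if }i=j .
\]
For $u=a_1\cdots a_m$ with $m\ge k$, let $z_t=a_t\cdots a_{t+k-1}$ for $1\le t\le T=m-k+1$, and let $\hat u:z_1\to z_T$ be the path with successive edges $a_t\cdots a_{t+k}:z_t\to z_{t+1}$, $1\le t<T$. It is empty if $m=k$.

\begin{lemma}\label{lem:window}
If $u$ has length $m\ge k$, then $[u]$ is determined by the prefix $z_1$ of length $k$, the suffix $z_T$ of length $k$ and the value $[\hat u]_C$.
\end{lemma}

\begin{proof}
Let $c_t=t-1+\kappa(z_t)$ be the position in $u$ of the cut chosen in the window $z_t$, and let $\pi_t=[a_1\cdots a_{c_t}]$. The good factor chosen in $z_t$ is a suffix of $a_1\cdots a_{c_t}$, so $\pi_te(z_t)=\pi_t$. For the edge $z_t\to z_{t+1}$ the indices $i$ and $j$ correspond to the positions $t-1+\kappa(z_t)=c_t$ and $t+\kappa(z_{t+1})=c_{t+1}$ of $u$. So its value is $e(z_t)[a_{c_t+1}\cdots a_{c_{t+1}}]e(z_{t+1})$ if $c_t<c_{t+1}$ and $e(z_t)$ if $c_t=c_{t+1}$. In both cases $\pi_t$ times this value is $\pi_{t+1}$. By induction $\pi_1[\hat u]_C=\pi_T$, also when $\hat u$ is empty, since its value is then $e(z_1)$.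 Therefore
\[
[u]=[a_1\cdots a_{c_1}]\cdot[\hat u]_C\cdot[a_{c_T+1}\cdots a_m],
\]
where the last factor is omitted if $c_T=m$. The word $a_1\cdots a_{c_1}$ is the prefix of $z_1$ of length $\kappa(z_1)$, and $a_{c_T+1}\cdots a_m$ is what follows the first $\kappa(z_T)$ letters of $z_T$.
\end{proof}

\subsection*{The semidirect product}

It remains to compute the three data of Lemma~\ref{lem:window}. The suffix is stored in $D$. The value $[\hat u]_C$ is controlled by the monoid of Theorem~\ref{thm:cat}. The prefix cannot be stored in a definite semigroup, so we store it in a monoid of subsets. For $S=\{a,b\}$ with $xy=x$, the semigroup that shows that the trivial variety is not local, every set $eSe'$ is $\{e\}$, and $[u]$ is the first letter of $u$; here this last factor does all the work.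

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inclusion $\mathbf{ZE}_{\mathbf H}*\mathbf D\subseteq\mathbf{LZE}_{\mathbf H}$ is Proposition~\ref{prop:easy}. The empty semigroup lies in every variety, so let $S\in\mathbf{LZE}_{\mathbf H}$ be nonempty, with the notation above. Theorem~\ref{thm:cat} gives $\mu:(A^{k+1})^*\to M_0\in\mathbf{ZE}_{\mathbf H}$ for the category of windows.

Let $\Sigma$ be the set of nonempty words over $A$ of length at most $k$, and let $\mathrm{suf}(w)$ be the longest suffix of length at most $k$ of a word $w$. Let $D=\Sigma$ with the product $x\cdot y=\mathrm{suf}(xy)$. Since $\mathrm{suf}(\mathrm{suf}(w)\,\mathrm{suf}(w'))=\mathrm{suf}(ww')$, this product is associative and $\mathrm{suf}:A^+\to D$ is a homomorphism. The concatenation of $k$ elements of $D$ has length at least $k$, so $D$ satisfies $yx_1\cdots x_k=x_1\cdots x_k$. Taking all $x_i$ equal to an idempotent shows that $D\in\mathbf D$. Let $D^1=D\cup\{1\}$ be the monoid obtained by adding the empty word.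

Let $M_1=M_0\times(2^\Sigma,\cup)$ and let $M=M_1^{D^1}$ be the monoid of maps $D^1\to M_1$ under pointwise multiplication. Both lie in $\mathbf{ZE}_{\mathbf H}$ by Lemma~\ref{lem:variety}. Let $D$ act on $M$ by $(d\circ g)(x)=g(x\cdot d)$. Each $d$ acts by a monoid endomorphism because the product in $M$ is pointwise, and $(d\circ(d'\circ g))(x)=g(x\cdot d\cdot d')=((d\cdot d')\circ g)(x)$. Define $\lambda:\Sigma\cup A^{k+1}\to M_1$ by $\lambda(x)=(1,\{x\})$ for $x\in\Sigma$ and $\lambda(x)=(\mu(x),\emptyset)$ for $x\in A^{k+1}$. Let $\theta:A^+\to M\rtimes D$ be the homomorphism with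
\[
\theta(a)=(f_a,a),\qquad f_a(d)=\lambda(da)\quad(d\in D^1),
\]
where $da$ is the concatenation, a word of length between $1$ and $k+1$.

Let $u=a_1\cdots a_m$, $d_0=1$ and $d_t=\mathrm{suf}(a_1\cdots a_t)$. Then $\theta(u)=(f,d_m)$ with $f=f_{a_1}(d_1\circ f_{a_2})\cdots(d_{m-1}\circ f_{a_m})$, and
\[
f(1)=\prod_{t=1}^mf_{a_t}(d_{t-1})=\prod_{t=1}^m\lambda(d_{t-1}a_t).
\]
For $t\le k$ the word $d_{t-1}a_t$ is the prefix $a_1\cdots a_t\in\Sigma$. For $t>k$ it is $a_{t-k}\cdots a_t$, the edge $z_{t-k}\to z_{t-k+1}$ of $\hat u$. So the second component of $f(1)$ is the set of nonempty prefixes of $u$ of length at most $k$, and for $m\ge k$ the first component is $\mu(\hat u)$.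

Suppose $\theta(u)=\theta(v)$. If the common $D$-coordinate has length less than $k$, it equals both $u$ and $v$. Otherwise $u$ and $v$ have length at least $k$, the same suffix of length $k$, the same prefix of length $k$ (the only word of length $k$ in the set of prefixes), and $\mu(\hat u)=\mu(\hat v)$. The paths $\hat u$ and $\hat v$ are coterminal, so $[\hat u]_C=[\hat v]_C$ by Theorem~\ref{thm:cat}, and $[u]=[v]$ by Lemma~\ref{lem:window}. Hence $\theta(u)\mapsto[u]$ is a well-defined homomorphism from the subsemigroup $\theta(A^+)$ of $M\rtimes D$ onto $S$. So $S$ divides $M\rtimes D$, and $S\in\mathbf{ZE}_{\mathbf H}*\mathbf D$. The case $\mathbf H=\mathbf G$ gives $\mathbf{ZE}*\mathbf D=\mathbf{LZE}$.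
\end{proof}

\begin{thebibliography}{1}
\bibitem{AP} Antoine Amarilli and Charles Paperman, \emph{Locality and Centrality: The Variety ZG}, arXiv:2102.07724 (2021).
\end{thebibliography}
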